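# Minimal tame systems of every countable oscillation rank

## Iterating $x\mapsto x^2$ on the interval

Let $X=[0,1]$ and let $T(x)=x^2$. This is a homeomorphism, so $T$ generates an action of $\mathbb Z$ on $X$. What are the pointwise limits of powers of $T$? Take a net $T^{n_\lambda}$ converging pointwise. After passing to a subnet, either $n_\lambda$ is constant, or $n_\lambda\to+\infty$, or $n_\lambda\to-\infty$. So besides the powers of $T$ there are exactly two limits, $f_+$ and $f_-$. The map $f_+$ is $0$ on $[0,1)$ and $f_+(1)=1$. The map $f_-$ is $1$ on $(0,1]$ and $f_-(0)=0$.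

Let us measure how discontinuous $f_+$ is. Fix $0<\varepsilon\le 1$ and keep only the points of $X$ at which $f_+$ oscillates by at least $\varepsilon$. Near any $x<1$ the map is constant. Near $1$ it takes both values $0$ and $1$. So only the point $1$ is kept. Now restrict $f_+$ to the set $\{1\}$ and repeat: on a single point nothing oscillates, so nothing is kept. For $\varepsilon>1$ the first round already leaves nothing. We needed at most two rounds, and for small $\varepsilon$ exactly two. We say that $f_+$ has rank $2$, and so does $f_-$. Continuous maps, such as the powers of $T$, have rank $1$: one round removes everything.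

So this system has rank $2$. But it is very far from being homogeneous: $0$ and $1$ are fixed, and most orbits are not dense. For contrast, take an irrational rotation of the circle. There every orbit is dense, but every pointwise limit of rotations is again a rotation, so the rank is $1$.

Can one have both features, all orbits dense and a prescribed rank, possibly a large countable ordinal? Can the space also be connected, as $[0,1]$ is? These are the questions of this lecture. We first make the words precise.

## Ellis semigroups, tameness and the rank $\beta$

**Definition 1.** A dynamical system $(X,G)$ is a continuous action of a topological group $G$ on a nonempty compact space $X$. It is metric if $X$ is metrizable, and minimal if every $G$-orbit is dense. Actions are assumed faithful, so $G\subseteq X^X$. The Ellis semigroup $E(X,G)$ is the closure of $G$ in $X^X$ for pointwise convergence.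

For the squaring map, $E=\{T^n:n\in\mathbb Z\}\cup\{f_+,f_-\}$.

**Definition 2.** A map between metrizable compacta is Baire class 1 if preimages of open sets are $F_\sigma$. A metric system $(X,G)$ is tame if $E(X,G)$ is a Rosenthal compactum, that is, homeomorphic to a compact set of real-valued Baire class 1 functions on a Polish space, with pointwise convergence; equivalently, if every $f\in E(X,G)$ is a Baire class 1 map $X\to X$.

For real-valued maps the $F_\sigma$ condition means, classically, being a pointwise limit of a sequence of continuous functions. The direction of the equivalence that we use is easy. Suppose all $f\in E(X,G)$ are Baire class 1, and embed $X$ in $[0,1]^{\mathbb N}$. Send $f$ to the function $(x,n)\mapsto f(x)_n$ on the Polish space $X\times\mathbb N$. The preimage of an open $U$ is $\bigcup_n f^{-1}(\{y:y_n\in U\})\times\{n\}$, an $F_\sigma$. The assignment is a homeomorphism onto its image, so $E(X,G)$ is a Rosenthal compactum. In the squaring example $f_+^{-1}(U)$ is one of $\varnothing,[0,1],\{1\},[0,1)$, all $F_\sigma$, and similarly for $f_-$, so that system is tame.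

**Definition 3.** Let $X$ be metrizable with compatible metric $d$, let $f:X\to X$ be Baire class 1 and $\varepsilon>0$. For closed $F\subseteq X$ let $F^1_{\varepsilon,f}$ be the set of $x\in F$ such that every neighborhood $U$ of $x$ contains $x_1,x_2\in U\cap F$ with $d(f(x_1),f(x_2))\ge\varepsilon$. Put $X^0_{\varepsilon,f}=X$, $X^{\xi+1}_{\varepsilon,f}=(X^\xi_{\varepsilon,f})^1_{\varepsilon,f}$, and $X^\gamma_{\varepsilon,f}=\bigcap_{\xi<\gamma}X^\xi_{\varepsilon,f}$ for limit $\gamma$. Let $\beta(f,\varepsilon)$ be the least $\xi$ with $X^\xi_{\varepsilon,f}=\varnothing$. Set $\beta(f)=\sup_{\varepsilon>0}\beta(f,\varepsilon)$ and, for a tame metric system, $\beta(X,G)=\sup\{\beta(f):f\in E(X,G)\}$.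

Each $F^1_{\varepsilon,f}$ is closed, because an open set that meets it is a neighborhood of one of its points. The ordinal $\beta(f,\varepsilon)$ exists and is countable: a decreasing transfinite sequence of closed sets in a second countable space stabilizes at a countable stage, and a nonempty closed $F$ cannot satisfy $F^1_{\varepsilon,f}=F$, because a Baire class 1 map restricted to $F$ has a point of continuity. Two more facts will be used.

First, $\beta(f)=1$ if and only if $f$ is continuous: $X^1_{\varepsilon,f}=\varnothing$ for all $\varepsilon$ says exactly that the oscillation is $0$ everywhere. Since $X\ne\varnothing$, always $\beta(f)\ge1$.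

Second, $\beta(f)$ does not depend on the compatible metric. Given metrics $d,d'$ and $\varepsilon>0$, compactness gives $\delta>0$ with $d(x,y)\ge\varepsilon\Rightarrow d'(x,y)\ge\delta$. By induction on $\xi$ the $\xi$-th derivative for $(\varepsilon,d)$ is contained in the one for $(\delta,d')$, so $\beta(f,\varepsilon)$ with respect to $d$ is at most $\beta(f,\delta)$ with respect to $d'$. The roles can be exchanged.

**Example 4.** To see rank $3$, let $K\subset\mathbb R^2$ consist of $(0,0)$, the points $(1/n,0)$ and the points $(1/n,1/m)$ with $m\ge n\ge1$. It is compact: if the first coordinates of a sequence of points $(1/n_k,1/m_k)$ tend to $0$, then so do the second ones. Choose $a\ne b$ in $K$. Let $f=a$ at all $(1/n,1/m)$, $f=b$ at all $(1/n,0)$, and $f(0,0)=a$. Let $0<\varepsilon\le d(a,b)$. The points $(1/n,1/m)$ are isolated and disappear in the first round; the other points all stay. On what is left, the points $(1/n,0)$ are now isolated and disappear, while $(0,0)$ stays, since $f$ takes the value $a$ there and $b$ nearby. The third round removes $(0,0)$. So $\beta(f)=3$.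

## Minimal systems with prescribed rank

We take the following as given: for every countable ordinal $1\le\alpha<\omega_1$ there is a tame metric system $(X_\alpha,G_\alpha)$ with $\beta(X_\alpha,G_\alpha)=\alpha$, and there is also such a system $(Z_\alpha,H_\alpha)$ with $Z_\alpha$ connected. These are not claimed to be minimal. The question, taken from Alessandro Codenotti, "Some examples of tame dynamical systems answering questions of Glasner and Megrelishvili", arXiv:2305.00726 (2023), asks whether for every $1\le\alpha<\omega_1$ there is a tame, metric, minimal system of rank $\alpha$, and whether it can live on a connected space. The answer to both is yes.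

**Theorem A.** Let $(X,\Gamma)$ be a tame metric system with $|X|\ge2$. There are a countable discrete group $G$ and a tame, metric, minimal (faithful) system $(M,G)$ such that:

1. $\beta(M,G)=\max\{2,\beta(X,\Gamma)\}$.
2. $M$ is connected if and only if $X$ is connected, and $\dim M=\dim X$ (covering dimension). If $\dim X=0$, then $M$ is a Cantor set.
3. There is a subgroup $H\le G$, identified with a uniformly dense subgroup of $\Gamma$, for which $X$ is an $H$-equivariant retract of $M$.

**Theorem B.** For every $1\le\alpha<\omega_1$ there is a tame, metric, minimal system $(M_\alpha,G_\alpha)$ with $M_\alpha$ connected, $G_\alpha$ a countable discrete group, and $\beta(M_\alpha,G_\alpha)=\alpha$.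

Theorem B follows from Theorem A applied to $(Z_\alpha,H_\alpha)$ when $\alpha\ge2$; rank $1$ is handled by a rotation.

## Subsystems, larger groups, and full products

How could one make a given system minimal? Try three things on small examples.

One may pass to a minimal subsystem. For the squaring map, the orbit closure of any $x\in(0,1)$ contains the fixed point $0$. So the only minimal subsets are $\{0\}$ and $\{1\}$, of rank $1$. The rank is lost.

One may keep $X$ and enlarge the group. Every homeomorphism of $[0,1]$ preserves $\{0,1\}$, so no group whatsoever acts minimally on $[0,1]$. The space has to grow.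

One may put a copy of $X$ at each point of a large group and let the group permute the copies, that is, take a full product. In the smallest case $X=\{0,1\}$, let a countably infinite group $G$ act on $\{0,1\}^G$ by $(gm)_v=m_{g^{-1}v}$. The constant points are fixed, so this is not minimal. Worse, it is not tame. For an ultrafilter $\mathcal U$ on $G$ put $f_{\mathcal U}(m)=\lim_{g\to\mathcal U}gm$, an element of the Ellis semigroup. If $A\in\mathcal U$ and $A\notin\mathcal U'$, define $m$ by $m_v=1$ iff $v^{-1}\in A$. Then $(gm)_1=1$ iff $g\in A$, so $f_{\mathcal U}(m)_1=1$ and $f_{\mathcal U'}(m)_1=0$. Hence distinct ultrafilters give distinct limits, and there are $2^{2^{\aleph_0}}$ of them. But there are at most $2^{\aleph_0}$ Baire class 1 maps, since such a map is determined by the $F_\sigma$ preimages of countably many basic open sets.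

The point of failure is visible: one coordinate of $gm$, as $g$ varies, can record membership of $g$ in an arbitrary set $A$. The coordinates are too independent, and we must tie them together.

Here is how. Arrange the copies of $X$ along a tree, and imagine neighboring copies touching at one point. Think of a location $m$ somewhere in this structure. Each copy $X_v$ sees only a shadow $m_v$ of it. If $m$ is in $X_v$, the shadow is $m$ itself. If $m$ is elsewhere, the shadow is the point $p(v,w)$ of $X_v$ where the branch containing $m$ is attached. Take two copies $v\ne w$. If the shadow $m_v$ is not the attaching point toward $w$, then $m$ is not on the $w$-side of $v$, so from $w$ it is seen in the direction of $v$, and $m_w=p(w,v)$. So for every pair,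
$$m_v=p(v,w)\quad\text{or}\quad m_w=p(w,v).$$
We shall define $M$ as the set of all families of shadows satisfying this condition. It will turn out that, seen from any one vertex, a point of $M$ deviates from the default in only one direction. This replaces the arbitrary set $A$ above by at most one exception.

## The free product $G$ and its tree

**Reduction to a countable group.** The purpose is to replace $\Gamma$ by a countable group without changing the Ellis semigroup. We have $\Gamma\subseteq\mathrm{Homeo}(X)\subseteq C(X,X)$, and $C(X,X)$ with the uniform metric is separable metrizable. So $\Gamma$ has a countable uniformly dense subset; let $H\le\Gamma$ be the countable subgroup it generates. Every element of $\Gamma$ is a uniform, hence pointwise, limit of elements of $H$, so $E(X,H)=E(X,\Gamma)$. Therefore $(X,H)$ is tame and $\beta(X,H)=\beta(X,\Gamma)$. From now on $H$ is discrete.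

**The group and the graph.** Let
$$G=H*\bigl(*_{i\in\mathbb N}\langle\tau_i\rangle\bigr),\qquad \tau_i^2=1,\ \tau_i\ne1,$$
a countable group with the discrete topology. Recall the normal form theorem: a word whose consecutive letters are nontrivial elements of different factors is reduced, and distinct reduced words represent distinct elements. For example, $\tau_1h\tau_2\notin H$ for every $h\in H$: delete $h$ if it is $1$, and what remains is reduced and contains a $\tau$. Likewise $\tau_1h\tau_1\in H$ only if $h=1$.

Let $T$ be the graph with vertex set $G/H$, base vertex $v_0=H$, and edges $\{gH,g\tau_iH\}$ for $g\in G$, $i\in\mathbb N$. There are no loops because $\tau_i\notin H$. The group $G$ acts on $T$ by left multiplication, transitively on vertices, and the stabilizer of $v_0$ is $H$.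

**Lemma 5.** Every ordered pair of adjacent vertices has the form $(kv_0,k\tau_iv_0)$ for a unique $(k,i)\in G\times\mathbb N$. In particular the neighbors of $v_0$ are the vertices $h\tau_iv_0$ with $h\in H$, $i\in\mathbb N$; they are pairwise distinct, and $H$ acts freely on them.

*Proof.* Existence: for an edge $\{gH,g\tau_iH\}$, the pair $(gv_0,g\tau_iv_0)$ has the required form with $k=g$, and $(g\tau_iv_0,gv_0)=(kv_0,k\tau_iv_0)$ with $k=g\tau_i$. Uniqueness: let $(kv_0,k\tau_iv_0)=(k'v_0,k'\tau_jv_0)$. Then $k'=kh$ with $h\in H$, and $\tau_iH=h\tau_jH$, so $\tau_ih\tau_j\in H$. By the normal form theorem $h=1$ and $i=j$. For the last part, pairs $(v_0,w)$ are those with $k\in H$, and $h'\cdot h\tau_iv_0=h\tau_iv_0$ forces $h'h=h$ by uniqueness. $\square$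

**Lemma 6.** $T$ is a tree.

*Proof.* $T$ is connected, because $G$ is generated by $H$ and the $\tau_i$: reading a word for $g$ from the left gives a path from $v_0$ to $gv_0$. Next we exclude circuits. The neighbors of $kv_0$ are the $kh\tau_iv_0$, so a path from $v_0$ has successive vertices $u_j=h_0\tau_{i_1}h_1\tau_{i_2}\cdots h_{j-1}\tau_{i_j}v_0$. It backtracks at step $j$, meaning $u_{j+1}=u_{j-1}$, if and only if $h_{j-1}\tau_{i_j}h_j\tau_{i_{j+1}}\in H$, that is, if and only if $h_j=1$ and $i_j=i_{j+1}$. If it never backtracks, then after deleting trivial $h$'s the word $h_0\tau_{i_1}\cdots h_{k-1}\tau_{i_k}$ is reduced, and for $k\ge1$ it contains a $\tau$, so it is not in $H$ and $u_k\ne v_0$. A circuit would be a closed path of positive length without backtracking; translating one of its vertices to $v_0$ gives a contradiction. $\square$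

**Tree vocabulary.** For vertices $v,w$ let $[v,w]$ be the geodesic between them. For $v\ne w$ we say that $w$ lies in direction $w'$ at $v$ if $w'$ is the first vertex after $v$ on $[v,w]$; so directions at $v$ are neighbors of $v$, and two vertices lie in the same direction iff they are in the same component of $T\setminus\{v\}$. An end is a class of geodesic rays, two rays being equivalent if they share a tail. For an end $\xi$ and a vertex $v$ there is a unique ray $[v,\xi)$ from $v$ in the class $\xi$. The set of ends is $\partial T$.

## Attaching points and the space $M$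

**Definition 7.** Let $G\times_HX$ be the set of classes $[g,x]$ with $[gh,x]=[g,hx]$ for $h\in H$. The fibre over $v=gH$ is $X_v=\{[g,x]:x\in X\}$, topologized by the bijection $x\mapsto[g,x]$.

Replacing $g$ by $gh$ changes this bijection by the homeomorphism $h$ of $X$, so the topology is well defined. Each $g\in G$ maps $X_v$ homeomorphically onto $X_{gv}$. We identify $X_{v_0}$ with $X$ by $x\mapsto[1,x]$. This is $H$-equivariant, as $h[1,x]=[h,x]=[1,hx]$. If $H$ is trivial, $G\times_HX$ is just $G\times X$, one copy of $X$ for each $g$.

Fix a sequence $(x_i)_{i\in\mathbb N}$ in $X$ all of whose tails are dense; for instance, list a countable dense set with every member repeated infinitely often. For adjacent vertices set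
$$p(kv_0,k\tau_iv_0)=[k,x_i]\in X_{kv_0},\tag{1}$$
which is well defined by Lemma 5. For $v\ne w$ let $p(v,w)=p(v,w')$, where $w$ lies in direction $w'$ at $v$. For an end $\xi$ let $p(v,\xi)=p(v,w')$, where $w'$ is the second vertex of $[v,\xi)$. By (1),
$$p(gv,gw)=g\,p(v,w),\qquad p(gv,g\xi)=g\,p(v,\xi).\tag{2}$$
Since $p(v,\cdot)$ depends only on the direction at $v$, we have two rules, used constantly:
$$p(u,v)=p(u,w)\quad\text{if } v\in[u,w],\ v\ne u;\tag{3}$$
$$p(v,a)=p(v,b)\ \text{ if } v\notin[a,b],\qquad p(v,a)=p(v,\xi)\ \text{ if } v\notin[a,\xi).\tag{4}$$
In (3) the geodesic $[u,v]$ is an initial part of $[u,w]$. In (4) the path or ray is a connected subset of $T\setminus\{v\}$, hence in one component; and $[v,\xi)$ leaves $v$ into the component containing the ray.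

**Definition 8.** Let
$$M=\Bigl\{m\in\prod_vX_v:\ \text{for all }v\ne w,\ m_v=p(v,w)\text{ or }m_w=p(w,v)\Bigr\},\qquad (gm)_v=g\bigl(m_{g^{-1}v}\bigr).$$
Let $r:M\to X$, $r(m)=m_{v_0}$. For $x\in X_v$ let $\iota_v(x)$ have coordinate $x$ at $v$ and $p(w,v)$ at each $w\ne v$. For an end $\xi$ let $\eta(\xi)_v=p(v,\xi)$. Write $\iota=\iota_{v_0}$.

The condition for each pair is closed, so $M$ is a closed subset of a countable product of metrizable compacta, hence compact metrizable. By (2), $gm$ satisfies the condition at $(v,w)$ iff $m$ satisfies it at $(g^{-1}v,g^{-1}w)$. So $G$ acts on $M$ by homeomorphisms.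

Two pictures help. For the squaring map, each $X_v$ is an interval, and the interval at $v_0$ has the neighbor $T^n\tau_iv_0$ attached at the point $T^n(x_i)$. The smallest input is $X=\{0,1\}$ with $H$ trivial and, say, $x_i=i\bmod2$. Then the vertices are the elements of $G$, and identifying each $X_v$ with $\{0,1\}$ by $[v,x]\leftrightarrow x$, we get $p(v,w)=x_i$, where $\tau_i$ is the first letter of the reduced word $v^{-1}w$. The point $\iota_1(0)$ has value $0$ at $1$ and, at $w\ne1$, the value $x_l$ where $\tau_l$ is the last letter of $w$. Let us move it: $\tau_j\iota_1(0)$ has value $x_j$ at the vertex $1$. At a vertex $w\neq1$ not beginning with $\tau_j$ it has value $p(w,\tau_j)=x_l$ with the same $l$ as before, since $w^{-1}\tau_j$ begins with the last letter of $w$. A given $w$ begins with only one letter. So as $j\to\infty$ through even numbers the limit is $\iota_1(0)$, and through odd numbers it is $\iota_1(1)$. This computation is the whole mechanism of minimality.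

**Lemma 9.** All $\iota_v(x)$ and $\eta(\xi)$ lie in $M$. The maps $\iota_v:X_v\to M$ are embeddings, $g\,\iota_v(x)=\iota_{gv}(gx)$, and $g\,\eta(\xi)=\eta(g\xi)$. Moreover $r\iota=\mathrm{id}_X$, and $r,\iota$ are $H$-equivariant.

*Proof.* Step 1 checks $\iota_v(x)\in M$. For a pair containing $v$ the condition holds by definition at the other vertex. Let $u\ne w$ be different from $v$, and let $y$ be the projection of $v$ to $[u,w]$. If $y\ne u$, then $[u,v]$ and $[u,w]$ have the same first edge, so $\iota_v(x)_u=p(u,v)=p(u,w)$. If $y=u$, then $y\ne w$ and likewise $\iota_v(x)_w=p(w,u)$.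

Step 2 checks $\eta(\xi)\in M$. Given $u\ne w$, let $y\in[u,w]$ be the last vertex of $[u,w]$ on $[u,\xi)$, so that $[y,\xi)\cap[u,w]=\{y\}$. If $y\ne u$, then $[u,\xi)$ starts along $[u,w]$ and $p(u,\xi)=p(u,w)$. If $y=u$, then $y\ne w$, the ray $[w,\xi)$ runs along $[w,u]$ first, and $p(w,\xi)=p(w,u)$.

Step 3 gives the rest. $\iota_v$ is continuous and injective, because only its $v$-coordinate varies and it is $x$; since $X_v$ is compact, it is an embedding. The formulas for $g$ are (2) read coordinate by coordinate: for $w\ne gv$, $(g\,\iota_v(x))_w=g\,p(g^{-1}w,v)=p(w,gv)$. Clearly $r\iota=\mathrm{id}$. As $H$ fixes $v_0$, we have $(hm)_{v_0}=h\,m_{v_0}$ and $h\,\iota(x)=\iota(hx)$. $\square$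

So item 3 of Theorem A holds: $\iota$ embeds $X$ in $M$ and $r$ retracts $M$ to it, both $H$-equivariantly.

## One exceptional direction, and the list of all points

**Lemma 10.** For $m\in M$ and a vertex $v$ put $N_v(m)=\{u\ne v:m_u\ne p(u,v)\}$.

(a) All elements of $N_v(m)$ lie in the same direction at $v$.

(b) If $u\in N_v(m)$, then $m_v=p(v,u)$. If $N_v(m)=\varnothing$, then $m=\iota_v(m_v)$.

*Proof.* (a) If $u,u'\in N_v(m)$ lie in different directions, then $v\in[u,u']$. By (3), $m_u\ne p(u,v)=p(u,u')$ and $m_{u'}\ne p(u',v)=p(u',u)$. This contradicts the condition for the pair $(u,u')$. (b) The first part is the condition for the pair $(u,v)$. The second is the definition of $\iota_v$. $\square$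

This is the restriction that the full product lacked: seen from $v$, a point of $M$ departs from the default values in only one direction.

**Lemma 11.** $M=\bigcup_v\iota_v(X_v)\cup\{\eta(\xi):\xi\in\partial T\}$, and $\bigcup_v\iota_v(X_v)$ is dense in $M$.

*Proof.* Let $m$ be in no $\iota_v(X_v)$. Then $N_v(m)\ne\varnothing$ for all $v$ by Lemma 10(b). Let $\varphi(v)$ be the neighbor of $v$ in the direction of $N_v(m)$. By Lemma 10(b), $m_v=p(v,\varphi(v))$.

**Step 1.** We show that the arrows $v\to\varphi(v)$ orient every edge exactly once. Let $v,w$ be adjacent.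

Suppose $\varphi(v)=w$ and $\varphi(w)=v$. Take $u\in N_v(m)$, on the $w$-side of the edge, and $u'\in N_w(m)$, on the $v$-side. Then $[u,u']$ passes through $w$ and then $v$. So $m_u\ne p(u,v)=p(u,u')$ and $m_{u'}\ne p(u',w)=p(u',u)$ by (3), a contradiction.

Suppose $\varphi(v)\ne w$ and $\varphi(w)\ne v$. Take $u\in N_v(m)$, on the $v$-side, and $u'\in N_w(m)$, on the $w$-side. Now $[u,u']$ passes through $v$ and then $w$, with $u\ne v$ and $u'\ne w$. Again $m_u\ne p(u,v)=p(u,u')$ and $m_{u'}\ne p(u',w)=p(u',u)$, a contradiction.

**Step 2.** We follow the arrows to an end. By Step 1, $\varphi(\varphi(v))\ne v$, so $v,\varphi(v),\varphi^2(v),\dots$ does not backtrack and is a geodesic ray. For adjacent $v,w$, one of them is mapped to the other, so one ray is a tail of the other and they have the same end. As $T$ is connected, all rays have a common end $\xi$, and $[v,\xi)$ starts $v,\varphi(v)$. So $m_v=p(v,\varphi(v))=p(v,\xi)$ for all $v$, that is, $m=\eta(\xi)$.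

**Step 3.** We prove density by approximating $\eta(\xi)$. Let $(v_k)$ be the vertices of a ray to $\xi$ and $y_k\in X_{v_k}$. Fix $v$. For large $k$ the ray $[v_k,\xi)$ avoids $v$, and by (4) $\iota_{v_k}(y_k)_v=p(v,v_k)=p(v,\xi)$. So $\iota_{v_k}(y_k)\to\eta(\xi)$. $\square$

## Minimality, faithfulness and connectedness

**Proposition 12.** $(M,G)$ is minimal.

*Proof.* **Step 1.** We show $\iota(x)\in\overline{Gm}$ for all $m\in M$, $x\in X$. Since all tails of $(x_i)$ are dense, there are $j_1<j_2<\cdots$ with $x_{j_k}\to x$. The vertices $\tau_{j_k}v_0$ are distinct neighbors of $v_0$. By Lemma 10(a), after deleting at most one index, no element of $N_{v_0}(m)$ lies in any direction $\tau_{j_k}v_0$ at $v_0$. Write $j=j_k$; note $\tau_j^{-1}=\tau_j$.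

At $v_0$: since $\tau_jv_0\notin N_{v_0}(m)$,
$$(\tau_jm)_{v_0}=\tau_j\,m_{\tau_jv_0}=\tau_j\,p(\tau_jv_0,v_0)=p(v_0,\tau_jv_0)=x_j .$$

At $v\ne v_0$: for all but at most one $k$, $v$ is not in direction $\tau_jv_0$ at $v_0$, that is, $v_0\in[v,\tau_jv_0]$. Applying $\tau_j$ gives $\tau_jv_0\in[\tau_jv,v_0]$. So $\tau_jv$ is in direction $\tau_jv_0$ at $v_0$ and does not belong to $N_{v_0}(m)$. Hence, using (2) and then (3),
$$(\tau_jm)_v=\tau_j\,m_{\tau_jv}=\tau_j\,p(\tau_jv,v_0)=p(v,\tau_jv_0)=p(v,v_0).$$
So $\tau_{j_k}m\to\iota(x)$.

**Step 2.** We spread this over $M$. The closed invariant set $\overline{Gm}$ contains $\iota(X)$, hence $\bigcup_gg\,\iota(X)=\bigcup_v\iota_v(X_v)$, which is dense by Lemma 11. So $\overline{Gm}=M$. $\square$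

**Proposition 13.** $(M,G)$ is faithful, and $M$ is connected if and only if $X$ is connected.

*Proof.* **Step 1.** Faithfulness. For $v\ne w$, every point of $\iota_w(X_w)$ has $v$-coordinate $p(v,w)$. So $\iota_v(X_v)\cap\iota_w(X_w)\subseteq\{\iota_v(p(v,w))\}$ has at most one point. If $g$ acts trivially, then $\iota_v(X_v)=g\,\iota_v(X_v)=\iota_{gv}(X_{gv})$. This set has at least two points because $|X|\ge2$, so $gv=v$ for every $v$. Hence $(v_0,\tau_1v_0)=(gv_0,g\tau_1v_0)$, and $g=1$ by Lemma 5.

**Step 2.** Neighboring copies touch. Let $v,w$ be adjacent. Then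
$$\iota_v(p(v,w))=\iota_w(p(w,v)):$$
at $v$ and $w$ both points have coordinates $p(v,w)$ and $p(w,v)$, and at $u\ne v,w$ we have $p(u,v)=p(u,w)$ by (4).

**Step 3.** Connectedness. If $X$ is connected, then by Step 2 and the connectedness of $T$ the set $\bigcup_v\iota_v(X_v)$ is connected, and so is its closure $M$. Conversely $X=r(M)$. $\square$

## Pointwise limits of elements of $G$

We use universal nets. A net in a set $S$ is universal if for each $A\subseteq S$ it is eventually in $A$ or eventually in $S\setminus A$. A sequence is universal only when it is eventually constant, since otherwise some $A$ is entered and left infinitely often. But every net has a universal subnet, images of universal nets are universal, and universal nets in compact spaces converge.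

**Proposition 14.** Every $f\in E(M,G)$ is of one of the following types:

1. $f\in G$;
2. $f=s\circ\iota\circ q\circ r\circ t$ with $s,t\in G$ and $q\in E(X,H)$;
3. $f$ is constant on the complement of at most one point.

Moreover, for every discontinuous $q\in E(X,H)$ we have $\iota\circ q\circ r\in E(M,G)$.

*Proof.* Let $(g_n)$ be a universal net in $G$ with $g_n\to f$ pointwise. For each pair of vertices $a,b$, either eventually $g_na=b$ or eventually $g_na\ne b$.

**Step 1.** This step determines limits of nets in $H$ that leave every element of $H$. Let $(h_n)$ be a universal net in $H$ such that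
$$\text{for every }h\in H,\ \text{eventually }h_n\ne h.\tag{5}$$
Let $q=\lim h_n$ in $X^X$, so $q\in E(X,H)$. We claim that $h_nm\to\iota(q(r(m)))$ for all $m\in M$.

At $v_0$: $(h_nm)_{v_0}=h_n\,m_{v_0}\to q(r(m))$.

At $v\ne v_0$, let $v$ be in direction $w$ at $v_0$. We have $(h_nm)_v=h_n\,m_{h_n^{-1}v}$ and $p(v,v_0)=h_n\,p(h_n^{-1}v,v_0)$. So $(h_nm)_v\ne p(v,v_0)$ means $h_n^{-1}v\in N_{v_0}(m)$. Now $h_n^{-1}v$ lies in direction $h_n^{-1}w$ at $v_0$, so by Lemma 10(a) $h_n^{-1}w=w^*$, a neighbor of $v_0$ depending only on $m$. As $H$ acts freely on the neighbors of $v_0$, at most one $h\in H$ satisfies $h^{-1}w=w^*$. By (5), eventually $(h_nm)_v=p(v,v_0)$. This proves the claim.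

**Step 2.** We treat the case that for some $a,b$, eventually $g_na=b$, and reduce it to Step 1. Choose $s,t\in G$ with $sv_0=b$ and $ta=v_0$. Then $h_n=s^{-1}g_nt^{-1}$ eventually fixes $v_0$, so it is eventually in $H$. It is universal, and $h_n\to s^{-1}ft^{-1}$ pointwise on $M$, so $f=s\,(\lim h_n)\,t$. If eventually $h_n=h$ for some $h\in H$, then $f=sht\in G$, type 1. Otherwise universality gives (5), and Step 1 gives $f=s\iota qrt$, type 2.

**Step 3.** We prove the last assertion. Let $q\in E(X,H)$ be discontinuous and take a universal net $(h_n)$ in $H$ with $h_n\to q$ on $X$. If (5) failed for some $h$, then eventually $h_n=h$ by universality, and $q=h$ would be continuous. So (5) holds, and Step 1 gives $\iota qr\in E(M,G)$.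

**Step 4.** The remaining case is that for all $a,b$, eventually $g_na\ne b$. Here we evaluate $f$ on the copies of $X$. For each $b$, the point $p(b,g_nv_0)$ is eventually defined, and by universality it converges to some $z(b)\in X_b$. For all $a,b$ the finite path $g_n[a,v_0]$ eventually avoids $b$, so $p(b,g_na)=p(b,g_nv_0)$ by (4). Let $m=\iota_a(x)$. Eventually $g_n^{-1}b\ne a$, and then
$$(g_nm)_b=g_n\,p(g_n^{-1}b,a)=p(b,g_na)\to z(b).$$
So $f(m)=z:=(z(b))_b$; in particular $z\in M$.

**Step 5.** In the same case we evaluate $f$ on the points $\eta(\xi)$. We have $(g_n\eta(\xi))_b=p(b,g_n\xi)$, and by (4) this equals $p(b,g_nv_0)$ whenever $b\notin g_n[v_0,\xi)$. By universality, $f(\eta(\xi))=z$ unless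
$$\text{for some }b,\ \text{eventually }g_n^{-1}b\in[v_0,\xi).\tag{6}$$
We show that at most one end satisfies (6). Suppose $\xi\ne\xi'$ do, with $b$ and $b'$. The rays $[v_0,\xi)$ and $[v_0,\xi')$ share an initial segment of some finite length $L$ and are disjoint afterwards. Put $D=d_T(b,b')$. By the case assumption $g_n^{-1}b$ and $g_n^{-1}b'$ eventually avoid each given vertex, in particular the finitely many vertices of the two rays at distance at most $L+D$ from $v_0$. So eventually they lie on their rays at distance greater than $L+D$ from $v_0$, each more than $D$ beyond the branching vertex, and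
$$D=d_T(g_n^{-1}b,g_n^{-1}b')>2D,$$
which is impossible. By Lemma 11, $f$ equals $z$ off at most one point, type 3. $\square$

**Corollary 15.** $(M,G)$ is tame.

*Proof.* We check that every element of $E(M,G)$ is Baire class 1. Type 1 maps are continuous. For type 2, $q$ is Baire class 1 because $(X,H)$ is tame, and
$$f^{-1}(U)=(rt)^{-1}\bigl(q^{-1}((s\iota)^{-1}(U))\bigr)$$
is $F_\sigma$ for open $U$. For type 3 with exceptional point $m_0$, preimages of open sets are among $\varnothing,M,\{m_0\},M\setminus\{m_0\}$, all $F_\sigma$. $\square$

## The rank of a map that factors through the retraction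

**Lemma 16.** If $q:X\to X$ is Baire class 1 and $s,t\in G$, then $\beta(s\iota qrt)=\beta(q)$.

*Proof.* **Step 1.** We choose matching metrics. Let $f=s\iota qrt$, $\rho=rt:M\to X$ and $j=t^{-1}\iota:X\to M$. These are continuous and $\rho j=\mathrm{id}_X$. Let $d$ be a compatible metric on $M$. Since $s\iota$ is an embedding, $d_X(x,y)=d(s\iota x,s\iota y)$ is a compatible metric on $X$, and
$$d(f(a),f(b))=d_X(q\rho a,q\rho b)\qquad(a,b\in M).\tag{7}$$

**Step 2.** We compare derivatives. Fix $\varepsilon>0$ and write $M^\xi$ for the derivatives of $f$ with respect to $d$, and $X^\xi$ for those of $q$ with respect to $d_X$. We show by induction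
$$j(X^\xi)\subseteq M^\xi\subseteq\rho^{-1}(X^\xi)\quad\text{for all }\xi.\tag{8}$$
For $\xi=0$ and limit $\xi$ this is clear. Assume (8) for $\xi$.

Let $a\in M^{\xi+1}$ and let $U$ be a neighborhood of $\rho(a)$. There are $a_1,a_2\in\rho^{-1}(U)\cap M^\xi$ with $d(f(a_1),f(a_2))\ge\varepsilon$. Then $\rho(a_i)\in U\cap X^\xi$, and $d_X(q\rho a_1,q\rho a_2)\ge\varepsilon$ by (7). Since $\rho(a)\in X^\xi$, we get $\rho(a)\in X^{\xi+1}$.

Let $y\in X^{\xi+1}$ and let $V$ be a neighborhood of $j(y)$. There are $y_1,y_2\in j^{-1}(V)\cap X^\xi$ with $d_X(qy_1,qy_2)\ge\varepsilon$. Then $j(y_i)\in V\cap M^\xi$, and $d(fj(y_1),fj(y_2))=d_X(qy_1,qy_2)\ge\varepsilon$ by (7) and $\rho j=\mathrm{id}_X$. Since $j(y)\in M^\xi$, we get $j(y)\in M^{\xi+1}$.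

**Step 3.** We conclude. By (8), $M^\xi=\varnothing$ iff $X^\xi=\varnothing$. So $\beta(f,\varepsilon)=\beta(q,\varepsilon)$ with respect to $d$ and $d_X$. Take the supremum over $\varepsilon$ and use independence of the metric. $\square$

**Proposition 17.** $\beta(M,G)=\max\{2,\beta(X,\Gamma)\}$.

*Proof.* Recall $\beta(X,\Gamma)=\beta(X,H)$.

**Step 1.** Upper bound, from the three types. Type 1 maps have rank $1$. Type 2 maps have rank $\beta(q)\le\beta(X,H)$ by Lemma 16. If $f$ is constant off $m_0$, then $M^1_{\varepsilon,f}\subseteq\{m_0\}$, and nothing oscillates on a single point, so $M^2_{\varepsilon,f}=\varnothing$ and $\beta(f)\le2$.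

**Step 2.** The rank of $X$ is not lost: if $\beta(X,H)\ge2$, then $\beta(M,G)\ge\beta(X,H)$. Continuous elements have rank $1$, so $\beta(X,H)$ is the supremum of $\beta(q)$ over discontinuous $q\in E(X,H)$. For these, $\iota qr\in E(M,G)$ by Proposition 14 and $\beta(\iota qr)=\beta(q)$ by Lemma 16.

**Step 3.** We show $\beta(M,G)\ge2$ by exhibiting a discontinuous limit, obtained by sliding along an axis in $T$. Since $|X|\ge2$ and $\{x_i\}$ is dense, there are $i\ne j$ with $x_i\ne x_j$. Let $g=\tau_i\tau_j$. Let $\xi^+$ be the end of the ray $v_0,\tau_iv_0,\tau_i\tau_jv_0,\tau_i\tau_j\tau_iv_0,\dots$ and $\xi^-$ the end of $v_0,\tau_jv_0,\tau_j\tau_iv_0,\dots$; these do not backtrack since $i\ne j$. The element $g$ maps the second ray to $\tau_i\tau_jv_0,\tau_iv_0,v_0,\tau_jv_0,\dots$, so $g\xi^-=\xi^-$ and $g\,\eta(\xi^-)=\eta(\xi^-)$.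

Let $y\in X_a$. Then $g^k\iota_a(y)=\iota_{g^ka}(g^ky)$. The vertex $g^kv_0$ is the one on the first ray at distance $2k$ from $v_0$, and $d_T(g^ka,g^kv_0)=d_T(a,v_0)$. So all vertices of $[g^ka,g^kv_0]$ and of $[g^kv_0,\xi^+)$ are at distance at least $2k-d_T(a,v_0)$ from $v_0$. Given $v$, for all large $k$ both avoid $v$, and by (4)
$$\bigl(g^k\iota_a(y)\bigr)_v=p(v,g^ka)=p(v,g^kv_0)=p(v,\xi^+).$$
Thus $g^k\iota_a(y)\to\eta(\xi^+)$. By compactness $(g^k)_{k\ge1}$ has a cluster point $f\in E(M,G)$. It equals $\eta(\xi^+)$ on the dense set $\bigcup_a\iota_a(X_a)$, while $f(\eta(\xi^-))=\eta(\xi^-)$. The $v_0$-coordinates of $\eta(\xi^+)$ and $\eta(\xi^-)$ are $p(v_0,\tau_iv_0)=x_i$ and $p(v_0,\tau_jv_0)=x_j$, which differ. So $f$ is discontinuous and $\beta(f)\ge2$. $\square$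

Step 3 shows that the $2$ in the formula is really there: fed with an irrational rotation, of rank $1$, the construction returns a system of rank $2$.

## Covering dimension of $M$

**Proposition 18.** $\dim M=\dim X$. If $\dim X=0$, then $M$ is a Cantor set.

*Proof.* **Step 1.** We look at $M$ through finitely many coordinates. For a finite nonempty subtree $S$ let $\pi_S:M\to\prod_{v\in S}X_v$ be the projection and $M_S=\pi_S(M)$. If $w\notin S$ projects to $u\in S$, then $p(v,w)=p(v,u)$ for $v\in S\setminus\{u\}$, since $u\in[v,w]$. So $\pi_S\iota_w(x)=\pi_S\iota_u(p(u,w))$. For an end $\xi$ let $u$ be the vertex of $S$ with $[u,\xi)\cap S=\{u\}$; then $p(v,\xi)=p(v,u)$ for $v\in S\setminus\{u\}$, so $\pi_S\eta(\xi)=\pi_S\iota_u(p(u,\xi))$. By Lemma 11,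
$$M_S=\bigcup_{u\in S}\pi_S\iota_u(X_u).$$
Each set here is compact and homeomorphic to $X$, because the $u$-coordinate recovers the point of $X_u$. By the finite sum theorem $\dim M_S=\dim X$.

**Step 2.** We pass to the limit. Let $S_1\subseteq S_2\subseteq\cdots$ be finite subtrees with union $T$. The natural map from $M$ to the inverse limit of $M_{S_1}\leftarrow M_{S_2}\leftarrow\cdots$ is continuous and injective. It is onto: for a compatible sequence $(y_k)$ the sets $\pi_{S_k}^{-1}(y_k)$ are nonempty, closed and decreasing, so they have a common point. Hence it is a homeomorphism. An inverse limit of a sequence of compact metrizable spaces of dimension at most $n$ has dimension at most $n$, so $\dim M\le\dim X$. Since $\iota(X)$ is closed in $M$, also $\dim X\le\dim M$.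

**Step 3.** Let $\dim X=0$; we check that $M$ has no isolated points. $M$ is infinite, because the infinite group $G$ acts on it faithfully. If there were an isolated point, its orbit would be open, with closed, invariant, proper complement, hence empty by minimality. Then $M$ would be discrete and compact, hence finite, a contradiction. So $M$ is a nonempty zero-dimensional compact metrizable space without isolated points, that is, a Cantor set. $\square$

This proves Theorem A: $(M,G)$ is metric, with $G$ countable and discrete, by construction. It is minimal by Proposition 12, faithful by Proposition 13, and tame by Corollary 15. Item 1 is Proposition 17, item 2 is Propositions 13 and 18, and item 3 was shown after Lemma 9.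

## Connected minimal systems of rank $\alpha$

*Proof of Theorem B.* **The case $\alpha=1$.** Theorem A never gives rank $1$, so we use a rotation. Let $M_1=\mathbb R/\mathbb Z$ with the $\mathbb Z$-action generated by an irrational rotation; it is faithful, minimal and connected. The set of all rotations is the image of the circle under a map that is continuous for pointwise convergence, so it is compact, hence closed in $M_1^{M_1}$. So every element of the Ellis semigroup is a rotation and is continuous. The system is tame with $\beta=1$.

**The case $2\le\alpha<\omega_1$.** We apply Theorem A to the connected tame metric system $(Z_\alpha,H_\alpha)$ with $\beta(Z_\alpha,H_\alpha)=\alpha$ that we took as given. Its hypothesis $|Z_\alpha|\ge2$ holds: since $\alpha\ge2$, some element of the Ellis semigroup is discontinuous. The resulting $(M_\alpha,G_\alpha)$ is tame, metric and minimal, $G_\alpha$ is countable discrete, $M_\alpha$ is connected by item 2, and by item 1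
$$\beta(M_\alpha,G_\alpha)=\max\{2,\alpha\}=\alpha.\qquad\square$$
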